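# Two-sided invariant rational metrics on finite groups: amalgamation fails

## Lengths on groups

**Definition (two-sided invariant metric).** A metric $d$ on a group $G$ is *two-sided invariant* if $d(gx,gy)=d(x,y)=d(xg,yg)$ for all $g,x,y\in G$. It is *rational* if all its values are rational numbers.

For example, the discrete metric ($d(x,y)=1$ for $x\ne y$) is two-sided invariant and rational on every group. A metric that is only left invariant can fail: on $S_3$ take the word metric of the generators $(1\,2),(2\,3)$, that is, $d(g,h)$ is the least number of generators whose product is $g^{-1}h$. Then $(1\,2)$ is at distance $1$ from the identity. Its conjugate $(1\,3)=(1\,2)(2\,3)(1\,2)$ is odd and is not a generator, so it is at distance $3$. With two-sided invariance we would have $d(hgh^{-1},1)=d(hg,h)=d(g,1)$.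

It is easier to measure elements than pairs.

**Definition (length).** A *length* on a group $G$ is a function $\ell\colon G\to\mathbb R$ such that for all $g,h\in G$

- $\ell(g)\ge 0$, with equality if and only if $g=1$;
- $\ell(g^{-1})=\ell(g)$;
- $\ell(gh)\le\ell(g)+\ell(h)$;
- $\ell(hgh^{-1})=\ell(g)$.

Lengths and two-sided invariant metrics are the same thing, via
$$\ell(g)=d(g,1),\qquad d(g,h)=\ell(g^{-1}h). \tag{1}$$
Given $d$: we have $d(g^{-1},1)=d(1,g)$ by left invariance. Also $\ell(gh)=d(gh,1)\le d(gh,g)+d(g,1)=\ell(h)+\ell(g)$, and $\ell(hgh^{-1})=d(hg,h)=d(g,1)=\ell(g)$. Given $\ell$: left invariance of $d$ is immediate from $(kg)^{-1}(kh)=g^{-1}h$, and right invariance is conjugation invariance, since $d(gk,hk)=\ell(k^{-1}(g^{-1}h)k)$. Symmetry is $\ell(h^{-1}g)=\ell(g^{-1}h)$, and the triangle inequality is $\ell(g^{-1}k)\le\ell(g^{-1}h)+\ell(h^{-1}k)$. The metric is rational exactly when the length is.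

Two examples used below: on any group, $\ell(g)=n$ for all $g\neq1$ is a length (for fixed $n>0$); on $\mathbb Z/2n=\langle s\rangle$, the cyclic word length $\ell(s^i)=\min(i,2n-i)$ for $0\le i<2n$ is a length, because it is the distance from $i$ to the subgroup $2n\mathbb Z$ of $\mathbb Z$. A third source of lengths is the following.

**Lemma Q (quotient lengths).** Let $\lambda$ be a length on a group $H$, let $N\trianglelefteq H$, and suppose that $\lambda$ attains a minimum on every coset of $N$. Then $\ell(\gamma N)=\min_{\gamma'\in\gamma N}\lambda(\gamma')$ is a length on $H/N$.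

*Proof.* If $\ell(\gamma N)=0$, then some $\gamma'\in\gamma N$ has $\lambda(\gamma')=0$, so $\gamma'=1$ and $\gamma N=N$. This is where we need the minimum to be attained. Clearly $\ell(N)=0$. The elements of $\gamma^{-1}N=(\gamma N)^{-1}$ are the inverses of the elements of $\gamma N$, so $\ell$ is symmetric. If $\gamma',\delta'$ are minimal in $\gamma N,\delta N$, then $\gamma'\delta'\in\gamma\delta N$ has $\lambda(\gamma'\delta')\le\ell(\gamma N)+\ell(\delta N)$. Finally $h(\gamma N)h^{-1}=(h\gamma h^{-1})N$ because $N$ is normal, so $\ell$ is conjugation invariant. $\blacksquare$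

For example, $\lambda(i)=|i|$ on $\mathbb Z$ and $N=2n\mathbb Z$ give the cyclic word length.

## The class $\mathcal K$, embeddings and amalgams

**Definition (the class $\mathcal K$).** $\mathcal K$ is the class of all pairs $(G,d)$ with $G$ a finite group and $d$ a two-sided invariant rational metric on $G$. An *embedding* between members of $\mathcal K$ is an injective homomorphism that is also an isometry.

By (1), an injective homomorphism is isometric exactly when it preserves lengths. A homomorphism that preserves lengths is automatically injective, since only $1$ has length $0$. We write members of $\mathcal K$ as $(G,\ell)$. Example: if $\mathbb Z/2n$ carries the cyclic word length and $\mathbb Z/2=\{1,x\}$ carries $\ell(x)=n$, then $x\mapsto s^n$ is an embedding.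

**Definition (amalgamation property).** $\mathcal K$ has the *amalgamation property* if for all $A,B,C\in\mathcal K$ and all embeddings $f\colon A\to B$, $g\colon A\to C$ there are $D\in\mathcal K$ and embeddings $f'\colon B\to D$, $g'\colon C\to D$ with $f'\circ f=g'\circ g$. We call the data $A\to B$, $A\to C$ a *triple*, and $D$ (with $f',g'$) an *amalgam* of it.

Example: if $A=1$, then $D=B\times C$ with $\ell(b,c)=\ell_B(b)+\ell_C(c)$ is an amalgam. So any $B$ and $C$ can be put side by side, and only a common part $A\neq1$ can cause trouble.

The amalgamation property is one of the defining conditions of a Fraïssé class, and it is usually the hardest to check. Two facts set the stage. The class of all finite groups with injective homomorphisms has the amalgamation property (B. H. Neumann), and its Fraïssé limit is Hall's universal locally finite group. The class of all finite abelian groups with an invariant rational metric is a Fraïssé class. So finite groups amalgamate, and metrics amalgamate on finite abelian groups. The question, from Michal Doucha, "Non-abelian group structure on the Urysohn space", arXiv:1403.3277 (2014), is whether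 one can have both at once:

*Does the class $\mathcal K$ of all finite groups with two-sided invariant rational metric have the amalgamation property?*

The answer will be no. It follows that $\mathcal K$ is not a Fraïssé class.

## Central amalgams, and $S_3$ against a small cyclic group

**Central $A$.** Suppose $A$ is contained in the centers of both $B$ and $C$; this covers abelian $B,C$. Then an amalgam exists. Let $N=\{(a,a^{-1}):a\in A\}\le B\times C$, a central subgroup, and let $D=(B\times C)/N$ with the quotient length of $\lambda(b,c)=\ell_B(b)+\ell_C(c)$ given by Lemma Q. The coset of $(b,1)$ consists of the elements $(ba,a^{-1})$, and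
$$\lambda(ba,a^{-1})=\ell_B(ba)+\ell_C(a^{-1})=\ell_B(ba)+\ell_B(a^{-1})\ge\ell_B(b),$$
with equality at $a=1$. So $b\mapsto(b,1)N$ preserves lengths. By the same computation $c\mapsto(1,c)N$ does too. The two maps agree on $A$ because $(1,a)(a,a^{-1})=(a,1)$.

Hence a bad triple needs $A$ to be non-central in $B$ or in $C$. The smallest non-central subgroup there is lies in $S_3$, and this suggests a family of triples.

**Definition (the triple $T_n$, $n\ge1$).**

- $A=\{1,x\}\cong\mathbb Z/2$, with $\ell_A(x)=n$;
- $B=S_3$, with $\ell_B(g)=n$ for all $g\neq1$, and $x\mapsto(1\,2)$;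
- $C=\langle s\rangle\cong\mathbb Z/2n$, with $\ell_C(s^i)=\min(i,2n-i)$ for $0\le i<2n$, and $x\mapsto s^n$.

Both maps preserve lengths, since $\ell_B((1\,2))=n=\ell_C(s^n)$. In an amalgam, the transposition $(1\,2)$ of length $n$ gets an $n$-th root $s$ of length $1$.

For $n=1$ the map $A\to C$ is an isomorphism and $D=B$ is an amalgam.

For $n=2$ there is an amalgam as well. Let $\mathbb F_9=\mathbb F_3[i]$ with $i^2=-1$, let $s$ generate $\mathbb Z/4$ and act on $\mathbb F_9$ as multiplication by $i$, and let $D=\mathbb F_9\rtimes\langle s\rangle$. Since $s^2$ acts as $-1$, the elements $(v,s^j)$ with $v\in\mathbb F_3$ and $j\in\{0,2\}$ form a copy of $S_3$ in which $s^2$ is a transposition, and we label it as $(1\,2)$. Define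
$$\ell_D(v,s^j)=\min(j,4-j)\ \ (j=1,2,3),\qquad \ell_D(v,1)=2\ \ (v\ne0),\qquad \ell_D(0,1)=0 .$$
This is symmetric and conjugation invariant, because conjugation fixes the second coordinate and maps $(v,1)$ with $v\neq0$ to some $(v',1)$ with $v'\ne0$. It restricts to $\ell_B$ and $\ell_C$. For subadditivity, if $uu'$ has non-trivial second coordinate, use that $\ell_D(v,s^j)\ge\ell_C(s^j)$ and that $\ell_C$ is subadditive. If the second coordinate of $uu'$ is trivial, then $\ell_D(uu')\le2$, and two non-trivial factors have length at least $1$ each. So $T_2$ amalgamates.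

## Where the construction stops at $n=3$

It is natural to continue with $D=V\rtimes\langle s\rangle$, where $V$ is abelian, contains the $3$-cycles, and $s$ acts with $s^n$ inverting the $3$-cycles. No choice of $V$ works for $n\ge3$.

Suppose an amalgam $D$ of $T_n$ contains an abelian subgroup $V$ that is normalized by $s$ and contains a $3$-cycle $w$. Write $V$ additively and let $\sigma(v)=svs^{-1}$ on $V$. Since $s^n=x=(1\,2)$ inverts $w$, we have $\sigma^n(w)=-w$. Put $v=w+\sigma(w)+\dots+\sigma^{n-1}(w)$. Then
$$\sigma(v)-v=\sigma^n(w)-w=-2w=w,$$
because $3w=0$. In multiplicative notation $w=svs^{-1}v^{-1}=s\cdot(vs^{-1}v^{-1})$, so $\ell(w)\le2\ell(s)=2$. But $\ell(w)=n\ge3$.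

The mechanism is worth isolating. Write $[a,b]=a^{-1}b^{-1}ab$. Since $[k,g]=(k^{-1}g^{-1}k)\,g$, every length satisfies
$$\ell([k,g])\le2\ell(g). \tag{2}$$
However long $k$ is, a commutator with a short element is short. The element $w$ is a commutator built from $x=s^n$, which is long. In the abelian setting it turned out also to be a single commutator with $s$ itself, which is short.

In a general $D$ the direct computation gives too little. For any $k$ let $u=k^{-1}sk$. Then
$$[s^n,k]=s^{-n}u^n,$$
and from $s^{-(j+1)}u^{j+1}=\big(s^{-j}(s^{-1}u)s^{j}\big)\,s^{-j}u^j$ we see that $[s^n,k]$ is a product of $n$ conjugates of $s^{-1}u=[s,k]$. Each has length at most $2\ell(s)=2$, so this gives $\ell([s^n,k])\le2n$, which does not contradict $\ell(w)=n$. To get a contradiction in every finite $D$ we must replace the $n$ commutators by a number of commutators that depends neither on $n$ nor on $D$.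

## A uniform number of commutators

Finiteness of $D$ enters here, through one deep theorem that we quote. For a subgroup $K\trianglelefteq G$ and $g\in G$ write $[K,g]=\{[k,g]:k\in K\}$, a *set*; $[K,G]$ is the *subgroup* generated by all $[k,g]$ with $k\in K$, $g\in G$, and $G'=[G,G]$.

**Theorem NS** (N. Nikolov, D. Segal, *Generators and commutators in finite groups; abstract quotients of compact groups*, Invent. Math. 190 (2012), 513–602, Theorem 1.2; its proof uses the classification of finite simple groups). For every $m$ there is $e=e(m)$ such that if $G$ is a finite group, $\{g_1,\dots,g_m\}$ is a generating set of $G$ closed under inversion, and $K\trianglelefteq G$, then every element of $[K,G]$ is a product of $e$ elements of the set $[K,g_1][K,g_2]\cdots[K,g_m]$.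

A small instance of what it says: let $G=K=S_3$ with generators $(1\,2),(2\,3)$. The set $[G,(1\,2)]$ consists of the products $\tau\cdot(1\,2)$ with $\tau$ a conjugate of $(1\,2)$, that is, any of the three transpositions. These products are $1$ and the two $3$-cycles, so $[G,(1\,2)]$ is already all of $G'=A_3$. The content of the theorem is that $e$ depends only on the number of generators and not on $G$.

We use it only for $K=G$ and the generating set $\{s,s^{-1},t,t^{-1}\}$, which has $m$ distinct elements for some $1\le m\le4$. Put
$$E=4\max_{1\le m\le4}e(m).$$
An element of $[G,g_1]\cdots[G,g_m]$ is a product of $m\le4$ commutators, so a product of $e(m)$ such elements is a product of at most $E$ commutators: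

> (3) If a finite group $G$ is generated by $s,t$, then every element of $G'$ is a product of at most $E$ commutators $[k,g]$ with $k\in G$ and $g\in\{s^{\pm1},t^{\pm1}\}$.

Estimating each commutator by (2), we get the inequality that everything below rests on:

> (4) If $\ell$ is a length on a finite group $G=\langle s,t\rangle$ and $\ell(s),\ell(t)\le\varepsilon$, then $\ell(w)\le2E\varepsilon$ for all $w\in G'$.

The constant $E$ is absolute. No rationality of $\ell$ is needed in (4).

## $S_3$ and $\mathbb Z/2n$ over $\mathbb Z/2$

To use (4) we want a finite group generated by *two short* elements whose derived subgroup contains a *long* element. The triple $T_n$ gives one short element $s$. A conjugate of $s$ is just as short, and conjugating by an element of $S_3$ gives a root of another transposition.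

**Theorem 1.** $\mathcal K$ does not have the amalgamation property. Explicitly, for every integer $n>2E$ the triple $T_n$ cannot be amalgamated in $\mathcal K$.

*Proof.* We have seen that $T_n$ is a triple in $\mathcal K$: $\ell_B$ is a multiple of the discrete length, $\ell_C$ is the cyclic word length, both are integer-valued, and both maps preserve lengths. Suppose $D\in\mathcal K$ is an amalgam, with length $\ell$. Regard $B$ and $C$ as subgroups of $D$, so that $s^n=x=(1\,2)$ in $D$.

**Step 1.** *This step produces a second short element.* Let $h=(1\,3)\in B$ and $y=hxh^{-1}=(2\,3)$. Put $t=hsh^{-1}\in D$. Then $\ell(t)=\ell(s)=1$ by conjugation invariance, and $t^n=hs^nh^{-1}=hxh^{-1}=y$.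

**Step 2.** *This step finds a long element in the derived subgroup of the group they generate.* Let $G=\langle s,t\rangle\le D$, which is finite because $D$ is. Both $x=s^n$ and $y=t^n$ lie in $G$, so $w=[x,y]\in G'$. On the other hand, computed in $S_3$, $w=xyxy=(xy)^2$ with $xy=(1\,2)(2\,3)$ a $3$-cycle, so $w$ is a $3$-cycle and $\ell(w)=\ell_B(w)=n$.

**Step 3.** *This step compares the two.* The restriction of $\ell$ to $G$ is a length with $\ell(s)=\ell(t)=1$, so (4) with $\varepsilon=1$ gives $n=\ell(w)\le2E$. This contradicts $n>2E$. $\blacksquare$

The proof used only that $\langle s,t\rangle$ is finite and that $\ell$ is a length, possibly real-valued. So for $n>2E$ the triple $T_n$ also has no amalgam in any locally finite group with a real-valued two-sided invariant metric.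

## Groups with non-trivial center are never amalgamation bases

One can ask over which $A$ amalgamation is always possible.

**Definition (amalgamation base).** $(A,\ell_A)\in\mathcal K$ is an *amalgamation base* if every pair of embeddings $A\to B$, $A\to C$ in $\mathcal K$ can be amalgamated in $\mathcal K$.

The trivial group is one, by $B\times C$ with the sum of the lengths. The group $\mathbb Z/2$ with $\ell(x)=n$, where $n>2E$ is an integer, is not one, by Theorem 1.

**Theorem 2.** If $(A,\ell_A)\in\mathcal K$ and $Z(A)\ne1$, then $(A,\ell_A)$ is not an amalgamation base, whatever the length $\ell_A$ is. In particular, a nilpotent (for example abelian) group in $\mathcal K$ is an amalgamation base if and only if it is trivial.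

The proof imitates Theorem 1. Given a central $z\ne1$, the group $C$ adjoins to $A$ a very short $k$-th root of $z$; centrality makes this possible. The group $B$ contains a conjugate $y$ of $z$ that does not commute with $z$, and the commutator $[z,y]$ has a length that does not depend on $k$.

*Proof.* Let $1\neq z\in Z(A)$ and $c=\min_{a\ne1}\ell_A(a)>0$. Fix an integer $k>2E\,\ell_A(z)/c$ and put $\varepsilon=\ell_A(z)/k\in\mathbb Q$.

**Step 1.** *This step constructs $C$, with an element $s$ of length at most $\varepsilon$ and $s^k=z$.* Let
$$C=(A\times\mathbb Z)/N,\qquad N=\langle(z^{-1},k)\rangle .$$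
The subgroup $N$ is central because $z$ is. The map $A\to C$, $a\mapsto(a,0)N$, is injective: if $(a,0)=(z^{-j},kj)$, then $j=0$ and $a=1$. The preimage of its image in $A\times\mathbb Z$ is $A\times k\mathbb Z$, so the image has index $k$ and $C$ is finite.

On $A\times\mathbb Z$ the function $\lambda(a,i)=\ell_A(a)+\varepsilon|i|$ is a length with rational values. The coset of $(a,i)$ is $\{(az^{-j},i+kj):j\in\mathbb Z\}$, and $\lambda$ attains a minimum on it, since $\varepsilon|i+kj|\to\infty$ as $|j|\to\infty$ and so only finitely many $j$ compete. By Lemma Q the minimum defines a rational length $\ell_C$ on $C$.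

It extends $\ell_A$: since $\varepsilon k=\ell_A(z)$,
$$\ell_C(a)=\min_{j}\big(\ell_A(az^{-j})+|j|\,\ell_A(z)\big)=\ell_A(a),$$
where "$\ge$" holds because $\ell_A(a)\le\ell_A(az^{-j})+\ell_A(z^j)\le\ell_A(az^{-j})+|j|\,\ell_A(z)$, and "$\le$" by taking $j=0$. So $A\to C$ is an embedding in $\mathcal K$.

Let $s$ be the class of $(1,1)$. Then $\ell_C(s)\le\lambda(1,1)=\varepsilon$. Moreover $s^k$ is the class of $(1,k)=(z,0)(z^{-1},k)$, so $s^k=z$.

**Step 2.** *This step constructs $B$, in which some conjugate of $z$ fails to commute with $z$.* Let $V=\mathbb F_3[A]$ with basis $(e_a)_{a\in A}$, on which $A$ acts by left multiplication, $a\,e_{a'}=e_{aa'}$. Let $B=V\rtimes A$, with product $(v,a)(v',a')=(v+av',aa')$, and embed $A$ by $a\mapsto(0,a)$. Put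
$$\ell_B(v,a)=\ell_A(a)\ \text{ if }a\ne1,\qquad \ell_B(v,1)=c\ \text{ if }v\neq0,\qquad\ell_B(0,1)=0 .$$
This extends $\ell_A$, is rational, and vanishes only at the identity. It is symmetric, since $(v,a)^{-1}=(-a^{-1}v,a^{-1})$. It is conjugation invariant: conjugation conjugates the second coordinate in $A$, and it maps $(v,1)$ with $v\ne0$ to $(av,1)$ for some $a\in A$, and $av\neq0$. Also $\ell_B(v,a)\ge\ell_A(a)$ always, and $\ell_B(u)\ge c$ for every $u\neq1$.

For subadditivity let $u=(v,a)$, $u'=(v',a')$. If $aa'\ne1$, then
$$\ell_B(uu')=\ell_A(aa')\le\ell_A(a)+\ell_A(a')\le\ell_B(u)+\ell_B(u').$$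
If $aa'=1$, then $\ell_B(uu')\le c$. This is at most $\ell_B(u)+\ell_B(u')$ when $u,u'\neq1$, since then each term is at least $c$. If $u$ or $u'$ is $1$, there is nothing to prove. So $B\in\mathcal K$ and $A\to B$ is an embedding.

Now let $g=(e_1,1)\in B$ and
$$y=gzg^{-1}=(e_1,1)(0,z)(-e_1,1)=(e_1-e_z,\,z)=(h,z),\qquad h=e_1-e_z .$$
Since $zy=(zh,z^2)$ and $yz=(h,z^2)$, the elements $y$ and $z$ commute if and only if $zh=h$, that is, $e_z-e_{z^2}=e_1-e_z$, that is, $2e_z=e_1+e_{z^2}$. If $z$ has order at least $3$, this is false because $e_1,e_z,e_{z^2}$ are distinct basis vectors. If $z$ has order $2$, it reads $2e_z=2e_1$, which is false over $\mathbb F_3$. (Over $\mathbb F_2$ it would be true, so the choice of field matters.) Hence $w=[z,y]\ne1$. Its image in $A$ is $[z,z]=1$, so $w\in V$ and $\ell_B(w)=c$.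

**Step 3.** *This step shows that $B$ and $C$ have no amalgam over $A$.* Suppose $D\in\mathcal K$ is one, with length $\ell$, and regard $B,C$ as subgroups of $D$. Put $t=gsg^{-1}\in D$. Then $s^k=z$, $t^k=gzg^{-1}=y$, and $\ell(t)=\ell(s)\le\varepsilon$. The group $\langle s,t\rangle$ is finite and contains $z$ and $y$, so $w=[z,y]\in\langle s,t\rangle'$. By (4) and the choice of $k$,
$$c=\ell(w)\le2E\varepsilon=\frac{2E\,\ell_A(z)}{k}<c,$$
a contradiction. So $(A,\ell_A)$ is not an amalgamation base.

**Step 4.** *This step treats nilpotent groups.* A non-trivial nilpotent group has non-trivial center, so it is not an amalgamation base. The trivial group is one. $\blacksquare$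

It is instructive to run the construction for $A=\{1,z\}\cong\mathbb Z/2$. Then $C$ is cyclic of order $2k$, generated by $s$ with $s^k=z$. In $B$ we have $zh=e_z-e_1=-h$, so $h$ and $z$ generate $\mathbb F_3\rtimes\{\pm1\}\cong S_3$, all of whose non-trivial elements have length $c=\ell_A(z)$. So the configuration of Theorem 1 reappears. No classification of the amalgamation bases with trivial center is claimed.

## The length on the free amalgamated product

The two proofs used finiteness through (4). We now show that nothing else stands in the way: every triple in $\mathcal K$ has an amalgam if the group is allowed to be infinite. The group is the obvious one.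

**Definition (free amalgamated product).** For $A\to B$, $A\to C$, the group $\Gamma=B*_AC$ is generated by $B$ and $C$, subject to their own relations and to the identification of the two copies of $A$.

We recall the textbook facts. $B$ and $C$ embed in $\Gamma$, $B\cap C=A$, and (normal form theorem) a product of $k\ge2$ elements taken alternately from $B\setminus A$ and $C\setminus A$ does not lie in $B\cup C$. For example, if $A=1$, $B=\{1,b\}$, $C=\{1,c\}$ have order $2$, then $\Gamma$ is the infinite dihedral group.

Since $\ell_B=\ell_C$ on $A=B\cap C$, we write $\ell$ for the common function on $B\cup C$. A length on $\Gamma$ that extends $\ell$ can give $\prod g_jx_jg_j^{-1}$ at most the value $\sum\ell(x_j)$. We take the largest function allowed by this.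

**Theorem 3.** Let $A\to B$, $A\to C$ be embeddings in $\mathcal K$ and let $\Gamma=B*_AC$. For $\gamma\in\Gamma$ let $\|\gamma\|$ be the infimum of $\sum_j\ell(x_j)$ over all expressions $\gamma=\prod_{j=1}^rg_jx_jg_j^{-1}$ with $g_j\in\Gamma$, $x_j\in B\cup C$. Then $\|\cdot\|$ is a rational length on $\Gamma$ extending $\ell_B$ and $\ell_C$. So every triple in $\mathcal K$ can be amalgamated in a countable group with a two-sided invariant rational metric.

The conjugations make $\|\cdot\|$ quite different from a word length. In the dihedral example,
$$(bc)^{2m}=\big((bc)^mb(bc)^{-m}\big)\,b,$$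
because $b(bc)^{-m}=(bc)^mb$ (as $b$ inverts $bc$) and $b^2=1$. So $\|(bc)^{2m}\|\le2\ell(b)$ for all $m$. Long cancellations are cheap, and the danger is that they make some $g\in B\cup C$ cheaper than $\ell(g)$. Excluding this is the real content of the theorem.

*Proof of Theorem 3.*

**Step 1.** *This step disposes of everything except the lower bound on $B\cup C$.* Every $\gamma\in\Gamma$ is a product of elements of $B\cup C$, so expressions exist (the empty one, $r=0$, for $\gamma=1$). As $B$ and $C$ are finite and the lengths rational, there is an integer $q\ge1$ with $\ell(B\cup C)\subset\frac1q\mathbb Z_{\ge0}$. The sums $\sum_j\ell(x_j)$ lie in the same discrete set, so the infimum is attained and rational. If $\|\gamma\|=0$, then all $x_j$ in a minimal expression have length $0$, hence equal $1$, and $\gamma=1$. Inverting, concatenating and conjugating expressions shows symmetry, subadditivity and conjugation invariance. Taking $r=1$, $g_1=1$ shows $\|g\|\le\ell(g)$ for $g\in B\cup C$. It remains to prove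
$$\|g\|\ge\ell(g)\qquad(g\in B\cup C). \tag{5}$$

**Step 2.** *This step restates (5) in terms of words.* A *word* is $X=(x_1,\dots,x_k)$ with $k\ge1$, where each letter has a type ($B$ or $C$) and belongs to the group of its type; a letter in $A$ may have either type. Let $p(X)=x_1\cdots x_k\in\Gamma$. A *modification* of $X$ is a word $X'=(x_1',\dots,x_k')$ of the same length with the same types. Its *cost* is $\sum_i\ell(x_i^{-1}x_i')$. This makes sense because $x_i^{-1}x_i'$ lies in the group of the common type. If $X'$ is a modification of $X$ and $X''$ of $X'$, then $x_i^{-1}x_i''=(x_i^{-1}x_i')(x_i'^{-1}x_i'')$, so the cost from $X$ to $X''$ is at most the sum of the two costs.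

For instance, in the dihedral example $X=(b,c,b)$ has the modification $X'=(b,1,b)$ of cost $\ell(c)$, with $p(X)=bcb^{-1}$ and $p(X')=1$. This is how an expression as a product of conjugates becomes a cheap modification to a word with product $1$.

By the normal form theorem:

> (N) If $k\ge2$ and $p(X)\in B\cup C$, then either two adjacent letters of $X$ have the same type, or the types alternate and some letter $x_i$ lies in $A$.

In either case one can shorten $X$ by merging two adjacent letters. We want to do induction on $k$ for a pair $X,X'$ with $p(X)=g$ and $p(X')=1$. The obstacle is that when $x_i\in A$ is merged with a neighbor of the other type, the corresponding letter $x_i'$ of $X'$ need not lie in $A$, and then $X'$ cannot be merged along with $X$. The way around it is to change $x_i'$ back to $x_i$. This spoils $p(X')=1$ by an element of length only $\ell(x_i^{-1}x_i')$, and the first lemma repairs the product by changing other letters at exactly that price.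

**Step 3.** *This step proves the repair lemma.*

**Lemma A.** If $p(X)\in B\cup C$, then $X$ has a modification with product $1$ and cost at most $\ell(p(X))$.

*Proof.* Induction on $k$. If $k=1$, change $x_1$ to $1$; the cost is $\ell(x_1^{-1})=\ell(p(X))$. Let $k\ge2$. By (N) there are adjacent letters $x_i,x_{i+1}$ which have a common type $T$, possibly after retyping one of them that lies in $A$. (If types alternate and a letter lies in $A$, retype it to the type of a neighbor.) Replace the two letters by the single letter $z=x_ix_{i+1}$ of type $T$. The shorter word has the same product, so by induction it has a modification with product $1$ and cost at most $\ell(p(X))$, in which $z$ becomes some $z'\in T$. We split $z'$ into two letters again, so that the original types are respected.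

- Suppose $x_{i+1}$ originally has type $T$. Then either $x_i$ also does, or $x_i\in A$ was retyped; in both cases $x_i$ lies in $T$. Keep $x_i$ and put $x_{i+1}'=x_i^{-1}z'\in T$. The product of the two letters is $z'$, and the cost is $\ell(x_{i+1}^{-1}x_i^{-1}z')=\ell(z^{-1}z')$.
- Otherwise $x_{i+1}\in A$ was retyped and $x_i$ has type $T$. Keep $x_{i+1}$ and put $x_i'=z'x_{i+1}^{-1}\in T$. The product is again $z'$. The cost is $\ell(x_i^{-1}z'x_{i+1}^{-1})$, which by conjugation invariance in $T$ (conjugate by $x_{i+1}^{-1}$) equals $\ell(x_{i+1}^{-1}x_i^{-1}z')=\ell(z^{-1}z')$.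

In both cases, with the other letters changed as in the shorter word, we get a modification of $X$ with product $1$ and the same cost. $\square$

**Step 4.** *This step carries out the induction on pairs of words.*

**Lemma B.** If $p(X)=g\in B\cup C$ and $X$ has a modification $X'$ with $p(X')=1$ and cost $\kappa$, then $\ell(g)\le\kappa$.

*Proof.* Induction on $k$. If $k=1$, then $x_1=g$, $x_1'=1$, and $\kappa=\ell(g^{-1})=\ell(g)$. Let $k\ge2$; by (N) one of the following cases occurs.

*Case 1: two adjacent letters $x_i,x_{i+1}$ have the same type.* Merge them in both words: $x_ix_{i+1}$ is modified to $x_i'x_{i+1}'$. From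
$$x_{i+1}^{-1}x_i^{-1}x_i'x_{i+1}'=\big(x_{i+1}^{-1}(x_i^{-1}x_i')x_{i+1}\big)\,(x_{i+1}^{-1}x_{i+1}')$$
the merged letter costs at most $\ell(x_i^{-1}x_i')+\ell(x_{i+1}^{-1}x_{i+1}')$. The products are still $g$ and $1$, the length is $k-1$, and the cost is at most $\kappa$. The induction hypothesis gives $\ell(g)\le\kappa$.

*Case 2: the types alternate and $x_i\in A$, with a left neighbor $x_{i-1}$.* Let $S$ be the type of $x_i$ and $T$ the other type, so $x_{i-1}$ has type $T$. Consider three words of length $k-1$ with matching types, in which position $i-1$ has type $T$ (recall $x_i\in A\subset T$):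
$$Z=(x_1,\dots,x_{i-2},\,x_{i-1}x_i,\,x_{i+1},\dots,x_k),$$
$$Z'=(x_1',\dots,x_{i-2}',\,x_{i-1}'x_i,\,x_{i+1}',\dots,x_k'),$$
and the rotation of $Z'$
$$Y=(x_{i+1}',\dots,x_k',x_1',\dots,x_{i-2}',\,x_{i-1}'x_i).$$
The word $Z$ has product $g$. From $Z$ to $Z'$ the letter $x_{i-1}x_i\to x_{i-1}'x_i$ costs $\ell(x_i^{-1}x_{i-1}^{-1}x_{i-1}'x_i)=\ell(x_{i-1}^{-1}x_{i-1}')$, so the cost from $Z$ to $Z'$ is $\sum_{j\ne i}\ell(x_j^{-1}x_j')$.

Next we compute $p(Y)$. Rotating $p(X')=1$ cyclically gives $x_{i+1}'\cdots x_k'x_1'\cdots x_{i-1}'\,x_i'=1$, so
$$p(Y)=x_i'^{-1}x_i\in S .$$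
By Lemma A, $Y$ has a modification with product $1$ and cost at most $\ell(x_i'^{-1}x_i)=\ell(x_i^{-1}x_i')$. Rotate it back. A cyclic rotation of a word with product $1$ has product $1$, so we get a modification $Z''$ of $Z'$ with $p(Z'')=1$ and the same cost. By the triangle inequality for costs, $Z''$ is a modification of $Z$ of cost at most
$$\sum_{j\ne i}\ell(x_j^{-1}x_j')+\ell(x_i^{-1}x_i')=\kappa .$$
Since $Z$ has length $k-1$ and product $g$, the induction hypothesis gives $\ell(g)\le\kappa$.

*Case 3: the types alternate and $x_i\in A$ has no left neighbor.* Then $i=1$, and $x_1$ has a right neighbor $x_2$, of the other type $T$. Put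
$$Z=(x_1x_2,x_3,\dots,x_k),\qquad Y=(x_1x_2',x_3',\dots,x_k'),$$
with first letters of type $T$. Then $p(Z)=g$. The change $x_1x_2\to x_1x_2'$ costs $\ell(x_2^{-1}x_2')$, so the cost from $Z$ to $Y$ is $\sum_{j\ne1}\ell(x_j^{-1}x_j')$. Since $p(X')=1$, we have $p(Y)=x_1x_1'^{-1}\in S$, where $S$ is the type of $x_1$. Its length is $\ell(x_1x_1'^{-1})=\ell(x_1'^{-1}x_1)=\ell(x_1^{-1}x_1')$, by conjugation invariance and symmetry. By Lemma A, $Y$ has a modification with product $1$ and cost at most $\ell(x_1^{-1}x_1')$. It is a modification of $Z$ of total cost at most $\kappa$, and the induction hypothesis gives $\ell(g)\le\kappa$. $\square$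

**Step 5.** *This step deduces (5).* Let $g\in B\cup C$ and $g=\prod_{j=1}^rg_jx_jg_j^{-1}$ with $x_j\in B\cup C$. If $r=0$, then $g=1$ and $\ell(g)=0$. Let $r\ge1$. Write each $g_j$ as a word in letters from $B\cup C$, and $g_j^{-1}$ as the reversed word of inverses, and concatenate the words for $g_1,x_1,g_1^{-1},\dots,g_r,x_r,g_r^{-1}$. The result is a word with product $g$. Changing each letter $x_j$ to $1$ and nothing else is a modification with product $\prod g_jg_j^{-1}=1$ and cost $\sum_j\ell(x_j)$. Lemma B gives $\ell(g)\le\sum_j\ell(x_j)$. Taking the infimum, $\ell(g)\le\|g\|$.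

Hence $\|\cdot\|$ is a rational length on $\Gamma$ extending $\ell_B$ and $\ell_C$. The group $\Gamma$ is countable, being generated by finitely many elements. $\blacksquare$

## Which finite quotients of $B*_AC$ are amalgams

The length $\|\cdot\|$ turns the existence of a finite amalgam into a condition on finite-index subgroups of $\Gamma$.

**Corollary 4.** A triple $A\to B$, $A\to C$ in $\mathcal K$ can be amalgamated in $\mathcal K$ if and only if there is a finite-index normal subgroup $N\trianglelefteq\Gamma=B*_AC$ such that $\|\gamma\|\ge\ell(g)$ for all $g\in B\cup C$ and all $\gamma\in gN$.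

*Proof.*

**Step 1.** *This step shows that such an $N$ gives an amalgam.* Let $D=\Gamma/N$, a finite group. The values of $\|\cdot\|$ lie in $\frac1q\mathbb Z_{\ge0}$ for some integer $q\ge1$, so a minimum is attained on every coset, and Lemma Q gives a rational length $\ell_D(\gamma N)=\min_{\gamma'\in\gamma N}\|\gamma'\|$ on $D$. For $g\in B\cup C$ the hypothesis gives $\ell_D(gN)\ge\ell(g)$, and $\ell_D(gN)\le\|g\|=\ell(g)$ by Theorem 3. So the maps $B\to D$ and $C\to D$ preserve lengths, hence are embeddings. They agree on $A$, because $A$ is identified in $\Gamma$.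

**Step 2.** *This step shows that an amalgam gives such an $N$.* Let $D$ be an amalgam in $\mathcal K$. The embeddings $B\to D$ and $C\to D$ agree on $A$, so they induce a homomorphism $\pi\colon\Gamma\to D$. Let $N=\ker\pi$, which has finite index since $D$ is finite. If $\gamma=\prod_jg_jx_jg_j^{-1}$ with $x_j\in B\cup C$, then
$$\ell_D(\pi(\gamma))\le\sum_j\ell_D(\pi(x_j))=\sum_j\ell(x_j),$$
and taking the infimum, $\ell_D(\pi(\gamma))\le\|\gamma\|$. For $\gamma\in gN$ with $g\in B\cup C$ we get $\ell(g)=\ell_D(\pi(g))=\ell_D(\pi(\gamma))\le\|\gamma\|$. $\blacksquare$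

For the triples $T_n$ with $n>2E$, and for those built in the proof of Theorem 2, the metric amalgam therefore exists on the infinite group $B*_AC$, but no finite quotient satisfies the criterion: for every finite-index normal $N$ there are $g\in B\cup C$ and $\gamma\in gN$ with $\|\gamma\|<\ell(g)$.
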